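
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{thmC}{Theorem C}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Closed hyperbolic manifolds with the same primitive lengths\\ and different Laplace eigenvalues}


\begin{abstract}
We show that two closed connected hyperbolic manifolds can have the same set of lengths of primitive closed geodesics without having the same set of Laplace eigenvalues. There is a two-sheeted covering $M_1\to M_2$ of closed hyperbolic surfaces with equal primitive length sets and $\lambda_1(M_1)<\lambda_1(M_2)$. More generally, if a closed hyperbolic manifold has large fundamental group, then it has pairs of finite covers with equal primitive length sets, any prescribed positive rational volume ratio, and arbitrarily small ratio of first eigenvalues. Such manifolds exist in every dimension $n\ge 2$.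
\end{abstract}

\section{The question and the results}

Let $M$ be a closed (compact, without boundary), connected Riemannian manifold. The Laplace--Beltrami operator $\Delta_M$, acting on $L^2(M)$ and taken with the sign that makes it nonnegative, has discrete spectrum. Its smallest positive eigenvalue is
\begin{equation}\label{eq:rayleigh}
\lambda_1(M)=\min\Big\{\frac{\int_M|\nabla u|^2}{\int_M u^2}\;:\; u\text{ smooth},\ \int_M u=0,\ u\ne 0\Big\}.
\end{equation}
A manifold is \emph{hyperbolic} if it is complete with all sectional curvatures equal to $-1$. A closed connected hyperbolic $n$-manifold is $\mathbb H^n/\Gamma$, where $\Gamma\cong\pi_1(M)$ is a discrete group of isometries acting freely and with compact quotient. A closed geodesic is \emph{primitive} if it is not another closed geodesic traversed several times.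

Two manifolds are \emph{eigenvalue equivalent} if their sets of Laplace eigenvalues are equal, and \emph{primitive length equivalent} if their sets of lengths of primitive closed geodesics are equal. In both cases multiplicities are ignored.

\begin{question}[\cite{LMNR}]
Are two primitive length equivalent closed connected hyperbolic manifolds necessarily eigenvalue equivalent?
\end{question}

In the simplest compact example the two sets carry the same information: the circle of length $\ell$ has the single primitive length $\ell$, and its eigenvalues are the numbers $(2\pi k/\ell)^2$, $k\ge 0$. One might hope for something similar here. But consider a two-sheeted covering $M_1\to M_2$ of closed hyperbolic manifolds. A primitive closed geodesic of length $\ell$ in $M_2$ lifts either to two closed geodesics of length $\ell$ or to one of length $2\ell$. So the primitive length set of $M_1$ is computed from one geodesic of $M_2$ at a time, and hence from one cyclic subgroup of the fundamental group at a time. The eigenvalues of $M_2$ are all eigenvalues of $M_1$, because eigenfunctions pull back. Whether $M_1$ has further eigenvalues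 is a global matter, and $\lambda_1$ in particular measures how well connected the manifold is. Cyclic subgroups need not detect this, so one may expect the answer ``no''. For such a covering, a proof must show that some eigenvalue of $M_1$ does not occur on $M_2$. We ensure this by making $\lambda_1(M_1)$ smaller than $\lambda_1(M_2)$.

\begin{thmA}
There is a $2$-sheeted covering $M_1\to M_2$ of closed connected hyperbolic surfaces such that $M_1$ and $M_2$ are primitive length equivalent and $0<\lambda_1(M_1)<\lambda_1(M_2)$. Thus $\lambda_1(M_1)$ is an eigenvalue of $M_1$ and not of $M_2$, and $M_1,M_2$ are not eigenvalue equivalent.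
\end{thmA}

A group is \emph{large} if some finite-index subgroup surjects onto the free group $F_2$.

\begin{thmB}
Let $N$ be a closed connected hyperbolic $n$-manifold, $n\ge 2$, with $\pi_1(N)$ large. For every rational $q>0$ and every $\varepsilon>0$ there are finite connected covers $M_1,M_2$ of $N$ which are primitive length equivalent, with
\[
\frac{\operatorname{vol}(M_1)}{\operatorname{vol}(M_2)}=q,\qquad \lambda_1(M_1)<\varepsilon\,\lambda_1(M_2).
\]
If $q=2$, one can take $M_1$ to be a $2$-sheeted cover of $M_2$.
\end{thmB}

The case $q=1$ gives examples of equal volume.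

\begin{thmC}
For every $n\ge 2$ there is a closed connected hyperbolic $n$-manifold with large fundamental group. Hence the answer to the question is ``no'' in every dimension $n\ge 2$.
\end{thmC}

\begin{remark}
Theorem B applies to every closed hyperbolic surface, since a finite cover is orientable of genus at least $2$ (the surjection onto a free group is written out in Section~\ref{sec:covers}). It also applies to every closed hyperbolic $3$-manifold, whose group is large by \cite{Agol}. We do not use this remark.
\end{remark}

Section~\ref{sec:small} shows the mechanism in its smallest instance. Sections~\ref{sec:lengths} and~\ref{sec:groups} treat lengths and finite groups, and Section~\ref{sec:discretization} passes between graphs and manifolds. Section~\ref{sec:covers} proves Theorems A and B, and Section~\ref{sec:large} proves Theorem C.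

\section{The mechanism in the smallest case}\label{sec:small}

The proof has a spectral half and a group-theoretic half. Each has a smallest case that can be done by hand.

\subsection*{A bottleneck between two tori}

For a finite graph $Y$ (loops and multiple edges allowed) and a real function $w$ on its vertices put
\[
E_Y(w)=\sum_{\text{edges } c-c'}|w(c')-w(c)|^2,\qquad
\lambda_1(Y)=\min_{\sum w=0,\ w\ne0}\frac{E_Y(w)}{\sum_c w(c)^2}.
\]
If $Y$ is connected and has at least two vertices, then $\lambda_1(Y)>0$. Let $P=(\mathbb Z/m)^d$ with $m\ge 3$, with standard generators $e_1,\dots,e_d$ and edges $p-(p+e_i)$. Over $\mathbb C$, the characters $p\mapsto e^{2\pi i\langle k,p\rangle/m}$ diagonalize the quadratic form $E_P$, with eigenvalues $\sum_i4\sin^2(\pi k_i/m)$. Since $\sin x\ge 2x/\pi$ on $[0,\pi/2]$,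
\begin{equation}\label{eq:torus}
\lambda_1(P)=4\sin^2(\pi/m)\ge 16/m^2 .
\end{equation}

Take two copies $P\times\{+\}$, $P\times\{-\}$ of $P$. Let $Y$ be the graph obtained by adding the single edge $(0,+)-(0,-)$, and let $Y'$ be the one obtained by adding all edges $(p,+)-(p,-)$.

On $Y$ the function $w=\pm1$ on $P\times\{\pm\}$ has $E_Y(w)=4$ and $\sum w^2=2m^d$, so $\lambda_1(Y)\le 2m^{-d}$. On $Y'$ write $w(p,\pm)=w_0(p)\pm w_1(p)$. Then
\[
E_{Y'}(w)=2E_P(w_0)+2E_P(w_1)+4\sum_p w_1(p)^2,\qquad \sum w^2=2\sum_p \big(w_0(p)^2+w_1(p)^2\big).
\]
If $\sum w=0$, then $\sum w_0=0$, and so $\lambda_1(Y')\ge\min(16/m^2,\,2)=16/m^2$.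

So the graph with a bottleneck has $\lambda_1\le 2m^{-d}$, while the graph without it has $\lambda_1\ge 16 m^{-2}$. If $d\ge3$, the upper bound is smaller than the lower bound, and their ratio tends to $0$ as $m\to\infty$. For $d=2$ the two bounds have the same order, and for $d=1$ the upper bound is the larger one for large $m$, so that nothing follows. We take $d=3$.

\subsection*{Two subgroups that cyclic groups cannot tell apart}

\begin{example}\label{ex:small}
Let $V=\mathbb F_2^4$ with basis $e_1,\dots,e_4$, let $A=\langle e_1,e_2\rangle$, and let $Q=\{\kappa\in GL(V):\kappa A=A\}$. Let $G=V\rtimes Q$ be the group of affine maps $x\mapsto \kappa x+v$ with $\kappa\in Q$, $v\in V$; here $V$ is the subgroup of translations. Conjugating the translation by $v$ with a map of linear part $\kappa$ gives the translation by $\kappa v$. Put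
\[
H=\langle e_1,e_3\rangle\ \subset\ K=\langle e_1,e_3,e_4\rangle\ \subset V,\qquad L=AQ .
\]

\emph{Cyclic subgroups.} Let $C\le G$ be cyclic. Then $C\cap V$ is a cyclic subgroup of $V$, so it is trivial or equal to $\{0,v\}$ for some $v\ne0$. All conjugates of $H$ lie in $V$, so $|C\cap gHg^{-1}|\in\{1,2\}$, and it equals $2$ exactly when $C\cap V=\{0,v\}$ with $v\ne0$ and $v\in gHg^{-1}$. By extending bases, $Q$ has two orbits on nonzero vectors, namely $A\setminus0$ and $V\setminus A$. The subgroup $H$ contains $e_1\in A$ and $e_3\notin A$, and it misses $e_2\in A$ and $e_4\notin A$. The subgroup $K$ contains $e_1,e_3$ and misses $e_2\in A$ and $e_2+e_3\notin A$. Hence for each $v\neq0$ some conjugate of $H$ contains $v$ and another does not, and the same holds for $K$. So the sets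
\[
\{|C\cap gHg^{-1}|:g\in G\},\qquad \{|C\cap gKg^{-1}|:g\in G\}
\]
are equal: both are $\{1\}$ if $C\cap V$ is trivial, and both are $\{1,2\}$ otherwise.

\emph{The subgroup $L$.} We have $KL=(K+A)Q=VQ=G$, whereas $HL=(H+A)Q\ne G$ because $e_4\notin H+A$. In other words, $L$ acts transitively (on the right) on the coset space $K\backslash G$ but not on $H\backslash G$. It has exactly two orbits on $H\backslash G$. Indeed, for $g=v\kappa$ with $v\in V$, $\kappa\in Q\subset L$, the double coset $HgL=HvL=(v+H+A)Q$ corresponds to the class of $v$ in $V/(H+A)\cong\mathbb F_2$.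
\end{example}

A cyclic group tests one vector at a time, so it cannot see the sums $H+A$ and $K+A$, which the action of $L$ does see.

\subsection*{How the halves fit together}

For $U\in\{H,K\}$ consider a graph with vertex set $(\mathbb Z/m)^3\times(U\backslash G)$. At every point of the torus one may move in the torus directions, or move in the second factor by elements of $L$. At the single point $p=0$ one may also move in the second factor by arbitrary elements of $G$. For $U=K$ the moves by $L$ already connect the second factor over every $p$, as in $Y'$. For $U=H$ the graph consists of large pieces, one for each $L$-orbit on $H\backslash G$ (so two of them in Example~\ref{ex:small}), joined only over $p=0$, as in $Y$. The moves at $p=0$ must be present: they make these graphs the Schreier graphs of subgroups attached to one surjection onto all of $G$, and the length comparison needs such a surjection. But they sit over one point, so they cost only a bounded amount of energy. Finally, the graphs are replaced by covers of a fixed manifold whose group maps onto a free group.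

\section{Lengths see only cyclic subgroups}\label{sec:lengths}

\begin{definition}
Subgroups $H,K$ of a finite group $G$ are \emph{cyclically equivalent} in $G$ if for every cyclic $C\le G$
\[
\{|C\cap gHg^{-1}|:g\in G\}=\{|C\cap gKg^{-1}|:g\in G\}.
\]
\end{definition}

Let $\mathbb H^n/\Gamma$ be a closed hyperbolic manifold. Every nontrivial $\gamma\in\Gamma$ is a translation along a unique axis (possibly composed with an orthogonal map around it), with translation length $\ell(\gamma)>0$, and $\gamma^k$ has the same axis and $\ell(\gamma^k)=|k|\ell(\gamma)$ for $k\neq 0$. The stabilizer in $\Gamma$ of an axis acts on that axis faithfully and by translations, because a flip of the axis, or a nontrivial element fixing the axis pointwise, would have a fixed point. Since $\Gamma$ is discrete, these translations form a discrete group, so the stabilizer is infinite cyclic. Call $\gamma\ne1$ \emph{primitive in $\Gamma$} if it is not a proper power in $\Gamma$, that is, not of the form $\beta^j$ with $\beta\in\Gamma$ and $|j|\ge2$. Such a $\beta$ would have the same axis as $\gamma$, so $\gamma$ is primitive if and only if it generates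 the stabilizer of its axis. Closed geodesics, with orientation, correspond to conjugacy classes of nontrivial elements, and primitive closed geodesics to classes of primitive elements. The length is $\ell$. All this applies equally to finite-index subgroups of $\Gamma$. However, an element that is primitive in a subgroup need not be primitive in $\Gamma$, and the next lemma keeps track of this.

\begin{lemma}\label{lem:lengthset}
Let $\Phi:\Gamma\to G$ be a surjection onto a finite group, $U\le G$, and $M_U=\mathbb H^n/\Phi^{-1}(U)$. The set of primitive lengths of $M_U$ is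
\[
\Big\{\frac{|C|}{|C\cap U|}\,\ell(\gamma)\;:\;\gamma\in\Gamma\text{ primitive in }\Gamma,\ C=\langle\Phi(\gamma)\rangle\Big\}.
\]
\end{lemma}

\begin{proof}
Put $\Gamma_U=\Phi^{-1}(U)$. For $\gamma$ primitive in $\Gamma$, the integers $j$ with $\gamma^j\in\Gamma_U$ are those with $\Phi(\gamma)^j\in U$. They form the group $k\mathbb Z$ with $k=[C:C\cap U]$. So $\langle\gamma\rangle\cap\Gamma_U=\langle\gamma^k\rangle$.

We claim that $\gamma^k$ is primitive in $\Gamma_U$. Suppose $\gamma^k=\beta^j$ with $\beta\in\Gamma_U$. Then $\beta$ has the same axis as $\gamma$, so $\beta\in\langle\gamma\rangle\cap\Gamma_U=\langle\gamma^k\rangle$, and therefore $j=\pm1$. Thus $k\,\ell(\gamma)$ is a primitive length of $M_U$.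

Conversely, let $\delta$ be primitive in $\Gamma_U$. Let $\gamma$ generate the stabilizer in $\Gamma$ of the axis of $\delta$, with the generator chosen so that $\delta=\gamma^{k'}$, $k'\ge1$. Then $\gamma$ is primitive in $\Gamma$; let $k$ be as above. The element $\delta$ lies in $\langle\gamma\rangle\cap\Gamma_U=\langle\gamma^k\rangle$ and is not a proper power there, so $k'=k$ and $\ell(\delta)=k\,\ell(\gamma)$.
\end{proof}

\begin{proposition}\label{prop:lengths}
Let $\Phi:\Gamma\to G$ be a surjection as in Lemma~\ref{lem:lengthset}. If $H$ and $K$ are cyclically equivalent in $G$, then $M_H$ and $M_K$ are primitive length equivalent.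
\end{proposition}

\begin{proof}
Let $\gamma$ be primitive in $\Gamma$ and $C=\langle\Phi(\gamma)\rangle$. By cyclic equivalence there is $g\in G$ with $|C\cap gKg^{-1}|=|C\cap H|$. As $\Phi$ is onto, $g=\Phi(\eta)$ for some $\eta\in\Gamma$. The element $\gamma'=\eta^{-1}\gamma\eta$ is primitive in $\Gamma$ with $\ell(\gamma')=\ell(\gamma)$, and $C'=\langle\Phi(\gamma')\rangle=g^{-1}Cg$ satisfies $|C'|=|C|$ and $|C'\cap K|=|C\cap gKg^{-1}|=|C\cap H|$. By Lemma~\ref{lem:lengthset}, the primitive length of $M_H$ given by $\gamma$ equals the primitive length of $M_K$ given by $\gamma'$. The other inclusion follows by exchanging $H$ and $K$.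
\end{proof}

The surjectivity of $\Phi$ is what allows us to move $\gamma$ to a conjugate with the right intersection.

\section{The finite groups}\label{sec:groups}

\begin{proposition}\label{prop:groups}
For every rational $q>0$ there are a finite group $G$ and subgroups $L,H,K$ such that
\begin{enumerate}
\item[(i)] $H$ and $K$ are cyclically equivalent in $G$;
\item[(ii)] $KL=G$ and $HL\neq G$;
\item[(iii)] $|K|/|H|=q$.
\end{enumerate}
If $q=2$, one can take $H\le K$.
\end{proposition}

Example~\ref{ex:small} settles the case $q=2$, including the last sentence. In general we vary the dimensions of the subspaces there, and take one factor for each prime in $q$. The product still works: the translation parts of the factors have orders that are powers of different primes, so their intersections with a conjugate can be adjusted independently.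

\begin{proof}
For a prime $p$ and $d\ge2$ let $V_p=\mathbb F_p^{2d}$, let $A_p\subset V_p$ be a subspace of dimension $d$, let $Q_p$ be its stabilizer in $GL(V_p)$, and put $G_p=V_p\rtimes Q_p$, $L_p=A_pQ_p$. As before, $G_p$ acts on $V_p$ by conjugation through $Q_p$, whose orbits on $V_p$ are $\{0\}$, $A_p\setminus0$ and $V_p\setminus A_p$. Call a subspace $U\subset V_p$ \emph{admissible} if
\[
0\ne U\cap A_p\ne A_p\qquad\text{and}\qquad U\not\subset A_p .
\]

An admissible $U$ contains an element of each nonzero orbit and misses an element of each. This is immediate from the definition, except that $U$ misses some element of $V_p\setminus A_p$. That holds because the complement of a proper subspace spans $V_p$: if $U$ contained $V_p\setminus A_p$, then $U=V_p$, contrary to $U\cap A_p\ne A_p$. Hence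
\begin{equation}\label{eq:hitmiss}
\text{for every } v\in V_p\setminus 0 \text{ there are } g,g'\in G_p \text{ with } v\in gUg^{-1},\ v\notin g'Ug'^{-1}.
\end{equation}

\emph{Products.} Let $S$ be a finite nonempty set of primes, $G=\prod_{p\in S}G_p$, $V=\prod V_p$, $L=\prod L_p$, and $U=\prod U_p$ with every $U_p\subset V_p$ admissible. Let $C\le G$ be cyclic. Then $C\cap V$ is cyclic, and its $p$-part is $C\cap V_p$, which is trivial or of order $p$. For $g=(g_p)\in G$ the subgroup $C\cap gUg^{-1}$ of $C\cap V$ is the product of its $p$-parts:
\[
C\cap gUg^{-1}=\prod_{p\in S}\big((C\cap V_p)\cap g_pU_pg_p^{-1}\big).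
\]
If $C\cap V_p\ne1$, then by \eqref{eq:hitmiss}, applied to a generator $v$ of $C\cap V_p$, the factor at $p$ can be made trivial or of order $p$ by the choice of $g_p$, and these choices are independent for different $p$. So $\{|C\cap gUg^{-1}|:g\in G\}$ is the set of all divisors of $|C\cap V|$, whatever $U$ is. Thus any two products $H=\prod H_p$, $K=\prod K_p$ of admissible subspaces are cyclically equivalent in $G$.

\emph{Choice of dimensions.} For a subspace $U_p\subset V_p$ we have $U_pL_p=(U_p+A_p)Q_p$. Hence $UL=G$ if and only if $U_p+A_p=V_p$ for all $p\in S$. Write $q=\prod_{p\in S}p^{e_p}$ with $S\ne\emptyset$ and $e_p\in\mathbb Z$ (some $e_p$ may be $0$), and let $d=3+\max_p|e_p|$. Choose subspaces spanned by subsets of a basis of $V_p$ extending a basis of $A_p$, with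
\begin{align*}
\dim(K_p\cap A_p)&=1, & \dim\big((K_p+A_p)/A_p\big)&=d,\\
\dim(H_p\cap A_p)&=s_p, & \dim\big((H_p+A_p)/A_p\big)&=t_p,
\end{align*}
where $1\le s_p,t_p\le d-1$ and $s_p+t_p=d+1-e_p$. Such $s_p,t_p$ exist because $d+1-e_p$ lies between $d+1-(d-3)=4$ and $d+1+(d-3)=2d-2$. All these subspaces are admissible. Moreover $K_p+A_p=V_p$, while $H_p+A_p\neq V_p$ since $t_p<d$. This proves (i) and (ii). Finally, $\dim K_p-\dim H_p=(d+1)-(s_p+t_p)=e_p$, so $|K|/|H|=q$.
\end{proof}

\section{From graphs to manifolds}\label{sec:discretization}

Fix a closed hyperbolic manifold $M_0=\mathbb H^n/\Gamma_0$ and a surjection $\theta:\Gamma_0\to F_r$ onto the free group on $z_1,\dots,z_r$. A finite-index subgroup $F\le F_r$ gives a cover of $M_0$ and a graph: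
\[
M_F=\mathbb H^n/\Gamma_F,\quad \Gamma_F=\theta^{-1}(F);\qquad
Y_F:\ \text{vertices } F\backslash F_r,\ \text{edges } c-cz_i\ (1\le i\le r),
\]
with one edge for each pair $(c,i)$. The graph $Y_F$, the \emph{Schreier graph} of $F$, is connected. We compare $M_F$ with $Y_F$ with constants independent of $F$.

Let $D$ be a compact Dirichlet domain for $\Gamma_0$, and $v=\operatorname{vol}(D)=\operatorname{vol}(M_0)$. Since $\theta$ is onto, $\Gamma_Fg\mapsto F\theta(g)$ is a bijection $\Gamma_F\backslash\Gamma_0\to F\backslash F_r$. For $c=F\theta(g)$, the image of $gD$ in $M_F$ therefore depends only on $c$; we call it the \emph{tile} $c$. The tiles cover $M_F$ and overlap in measure zero. For a function $u$ on $M_F$ let $\tilde u$ be its $\Gamma_F$-invariant lift to $\mathbb H^n$. Then $\int_{M_F}u=\sum_c\int_{gD}\tilde u$, where for each $c$ one representative $g$ with $F\theta(g)=c$ is chosen.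

We need two one-sided comparisons: a lower bound for $\lambda_1(M_F)$ in terms of $\lambda_1(Y_F)$, and a way to transplant one particular kind of test function from $Y_F$ to $M_F$, namely one that is locally constant outside a small set. For the first we replace a function on $M_F$ by its means on the tiles.

\begin{lemma}\label{lem:lower}
There is a constant $C_1$, depending only on $M_0,\theta,D$, such that for every $F$ of finite index at least $2$
\[
\lambda_1(M_F)\ \ge\ \frac{1}{C_1\big(1+1/\lambda_1(Y_F)\big)} .
\]
\end{lemma}

\begin{proof}
Choose $\delta_i\in\Gamma_0$ with $\theta(\delta_i)=z_i$, and a closed ball $B\subset\mathbb H^n$ containing $D$ and all $\delta_iD$. Let $C_B$ be a Poincar\'e constant of $B$: $\int_B|f-\bar f_B|^2\le C_B\int_B|\nabla f|^2$ for smooth $f$ with mean $\bar f_B$ on $B$. The same constant serves for every ball $gB$, $g\in\Gamma_0$. Cover $B$ by finitely many translates $\gamma_1D,\dots,\gamma_JD$ with $\gamma_j\in\Gamma_0$.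

Let $u$ be smooth on $M_F$ with $\int u=0$. For $c=F\theta(g)$ let $u_c$ be the mean of $\tilde u$ on $gD$, and put $I_c=\int_{gB}|\nabla\tilde u|^2$; neither depends on the choice of $g$. For fixed $j$ the map $c\mapsto c\,\theta(\gamma_j)$ is a bijection of cosets, so
\begin{equation}\label{eq:overlap}
\sum_cI_c\le\sum_{j=1}^J\sum_c\int_{g\gamma_jD}|\nabla\tilde u|^2=J\int_{M_F}|\nabla u|^2 .
\end{equation}

Let $b_c$ be the mean of $\tilde u$ on $gB$. Means minimize square deviation, so
\[
\int_{gD}|\tilde u-u_c|^2\le\int_{gD}|\tilde u-b_c|^2\le\int_{gB}|\tilde u-b_c|^2\le C_BI_c .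
\]
The mean of $\tilde u$ on $g\delta_iD$ is $u_{cz_i}$, because $F\theta(g\delta_i)=cz_i$. Since $gD$ and $g\delta_iD$ lie in $gB$, the Cauchy--Schwarz inequality gives
\[
|u_c-b_c|^2\le v^{-1}\!\int_{gD}|\tilde u-b_c|^2\le v^{-1}C_BI_c,\qquad
|u_{cz_i}-b_c|^2\le v^{-1}\!\int_{g\delta_iD}|\tilde u-b_c|^2\le v^{-1}C_BI_c .
\]
Hence $|u_{cz_i}-u_c|^2\le 4v^{-1}C_BI_c$. Summing over $i$ and $c$ and using \eqref{eq:overlap}, we get $E_{Y_F}(u_\bullet)\le 4rv^{-1}C_BJ\int|\nabla u|^2$, where $u_\bullet$ is the function $c\mapsto u_c$. As $\sum_cu_c=v^{-1}\int u=0$,
\[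
\int_{M_F} u^2=\sum_c\int_{gD}|\tilde u-u_c|^2+v\sum_cu_c^2\le C_BJ\Big(1+\frac{4r}{\lambda_1(Y_F)}\Big)\int_{M_F}|\nabla u|^2,
\]
and $C_1=4rC_BJ$ works, by \eqref{eq:rayleigh}.
\end{proof}

\begin{lemma}\label{lem:upper}
There are a constant $C_2$ and an integer $R\ge1$, depending only on $M_0,\theta,D$, with the following property. Let $F\le F_r$ have finite index, let $w:F\backslash F_r\to[0,1]$, and let $Z$ be the set of vertices $c$ such that $w$ is not constant on the ball of radius $R$ around $c$ in $Y_F$. Then there is a smooth $u:M_F\to[0,1]$ with $u=w(c)$ on the tile $c$ for every $c\notin Z$, and $\int_{M_F}|\nabla u|^2\le C_2|Z|$.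
\end{lemma}

\begin{proof}
We smooth the function with value $w(c)$ on the tile $c$ by a partition of unity. Let $\psi\ge0$ be a smooth compactly supported function on $\mathbb H^n$, positive on $D$. Dividing $\psi$ by the smooth, positive, $\Gamma_0$-invariant function $\sum_{\gamma\in\Gamma_0}\psi(\gamma^{-1}x)$ gives a smooth, compactly supported $\chi\ge0$ with $\sum_{\gamma\in\Gamma_0}\chi(\gamma^{-1}x)=1$. The set $T=\{\tau\in\Gamma_0:\tau\operatorname{supp}\chi\cap D\ne\emptyset\}$ is finite. Let $R\ge1$ be an integer at least the word length of $\theta(\tau)$ for every $\tau\in T$. Define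
\[
\tilde u(x)=\sum_{\gamma\in\Gamma_0}w(F\theta(\gamma))\,\chi(\gamma^{-1}x).
\]
This function is smooth with values in $[0,1]$, and it is $\Gamma_F$-invariant because $F\theta(\eta\gamma)=F\theta(\gamma)$ for $\eta\in\Gamma_F$. So it descends to a function $u$ on $M_F$. Let $c=F\theta(g)$ and $x\in gD$. If the term of $\gamma=g\tau$ is nonzero at $x$, then $\tau^{-1}(g^{-1}x)\in\operatorname{supp}\chi$ with $g^{-1}x\in D$, so $\tau\in T$. Therefore
\[
\tilde u(x)=\sum_{\tau\in T}w(c\,\theta(\tau))\,\chi(\tau^{-1}g^{-1}x),\qquad x\in gD,
\]
and each vertex $c\,\theta(\tau)$ is within distance $R$ of $c$. If $c\notin Z$, all the values $w(c\,\theta(\tau))$ equal $w(c)$, hence $\tilde u=w(c)$ on $gD$ and $\nabla\tilde u=0$ in its interior. For every $c$ we have $|\nabla\tilde u|\le|T|\max|\nabla\chi|$ in the interior of $gD$. So the claim holds with $C_2=v\,(|T|\max|\nabla\chi|)^2$.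
\end{proof}

\section{The covers: proof of Theorems A and B}\label{sec:covers}

Let $(G,L,H,K)$ be as in Proposition~\ref{prop:groups} for the given $q$ (with $q=2$ for Theorem A). If $q=2$, choose $H\le K$.

\subsection*{The base manifold}

Put $r=3+|L|+|G|$ and let $F_r$ be free on generators $x_1,x_2,x_3$; $a_\ell$ $(\ell\in L)$; $y_g$ $(g\in G)$. We choose a closed hyperbolic manifold $M_0=\mathbb H^n/\Gamma_0$ with a surjection $\theta:\Gamma_0\to F_r$ as follows.

\emph{For Theorem A,} let $M_0$ be a closed orientable hyperbolic surface of genus $r$. With the standard generators $\alpha_i,\beta_i$ and relator $\prod[\alpha_i,\beta_i]$, send $\alpha_i\mapsto1$ and $\beta_i$ to the $i$-th generator of $F_r$; the relator goes to $1$.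

\emph{For Theorem B,} some finite-index subgroup of $\pi_1(N)$ surjects onto $F_2$. A subgroup of index $r-1$ in $F_2$ (for instance, the kernel of a surjection to $\mathbb Z/(r-1)$) is free of rank $r$. Let $M_0$ be the cover of $N$ given by its preimage.

Fix $M_0$, $\theta$ and a Dirichlet domain $D$. The constants $C_1,C_2,R,v$ of Section~\ref{sec:discretization} are then fixed as well. The parameter that will go to infinity is an integer $m\ge3$.

\subsection*{The action}

Let $P=(\mathbb Z/m)^3$ with standard generators $e_1,e_2,e_3$. Let $F_r$ act on the right on $P\times G$ by the permutations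
\[
(p,h)\,x_i=(p+e_i,h),\qquad (p,h)\,a_\ell=(p,h\ell),\qquad
(p,h)\,y_g=\begin{cases}(0,hg)&p=0,\\(p,h)&p\ne0.\end{cases}
\]
On the first coordinate an element $f$ acts as translation by $\alpha(f)$, where $\alpha:F_r\to P$ is the homomorphism with $x_i\mapsto e_i$ and $a_\ell,y_g\mapsto0$. Hence $\Lambda=\ker\alpha$ preserves $\{0\}\times G$, and we may define $\phi:\Lambda\to G$ by $(0,1)\lambda=(0,\phi(\lambda))$. The action commutes with left multiplication by $G$ on the second factor, so
\[
(0,1)\lambda\mu=(0,\phi(\lambda))\mu=\phi(\lambda)\cdot\big((0,1)\mu\big)=(0,\phi(\lambda)\phi(\mu)).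
\]
Thus $\phi$ is a homomorphism. It is onto, because $\phi(y_g)=g$. This is the purpose of the generators $y_g$. Put
\[
\Gamma=\theta^{-1}(\Lambda),\qquad \Phi=\phi\circ\theta:\Gamma\twoheadrightarrow G,\qquad M_U=\mathbb H^n/\Phi^{-1}(U)\quad(U\le G).
\]

\emph{Lengths and volumes.} By Propositions~\ref{prop:lengths} and~\ref{prop:groups}(i), applied to $\Phi:\Gamma\to G$, the manifolds $M_H$ and $M_K$ are primitive length equivalent for every $m$. Moreover
\[
\operatorname{vol}(M_H)/\operatorname{vol}(M_K)=[G:H]/[G:K]=|K|/|H|=q.
\]
If $q=2$, then $H\le K$ and $M_H$ is a $2$-sheeted cover of $M_K$.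

\emph{Schreier graphs.} Let $F_U=\phi^{-1}(U)$, so $\Phi^{-1}(U)=\theta^{-1}(F_U)$ and $M_U=M_{F_U}$ in the notation of Section~\ref{sec:discretization}. The action of $F_r$ descends to $P\times(U\backslash G)$. There it is transitive: $\Lambda$ acts transitively on $\{0\}\times(U\backslash G)$ because $\phi$ is onto, and the $x_i$ move the first coordinate alone. An element $f$ fixes $(0,U)$ if and only if $f\in\Lambda$ and $U\phi(f)=U$, that is, $f\in F_U$. So the Schreier graph $Y_U:=Y_{F_U}$ has vertex set $P\times(U\backslash G)$, and from $(p,\omega)$ the $r$ generators of $F_r$ give edges to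
\[
(p+e_i,\omega),\qquad (p,\omega\ell)\ \ (\ell\in L),\qquad \begin{cases}(0,\omega g)&\text{if }p=0,\\(p,\omega)\ \text{(a loop)}&\text{if }p\neq0\end{cases}\ \ (g\in G).
\]
We call them $x_i$-edges, $a_\ell$-edges and $y_g$-edges. In particular $[F_r:F_U]=m^3[G:U]\ge2$.

\subsection*{Lower bound for $\lambda_1(M_K)$}

Here $KL=G$ is used. Let $k=[G:K]$, let $w$ be a function on $P\times(K\backslash G)$ with $\sum w=0$, and let $\bar w(p)=\frac1k\sum_\omega w(p,\omega)$. We discard the $y_g$-edges and bound the others from below.

\emph{The $a_\ell$-edges.} Since $KL=G$, the group $L$ acts transitively on $K\backslash G$, so for any $\omega,\omega'$ there are exactly $|L|/k$ elements $\ell\in L$ with $\omega\ell=\omega'$. For each $p$,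
\[
\sum_{\omega}\sum_{\ell\in L}|w(p,\omega\ell)-w(p,\omega)|^2=\frac{|L|}{k}\sum_{\omega,\omega'}|w(p,\omega')-w(p,\omega)|^2=2|L|\sum_\omega|w(p,\omega)-\bar w(p)|^2 .
\]

\emph{The $x_i$-edges.} By Cauchy--Schwarz, $\sum_\omega|w(p+e_i,\omega)-w(p,\omega)|^2\ge k\,|\bar w(p+e_i)-\bar w(p)|^2$. As $\sum_p\bar w(p)=0$, \eqref{eq:torus} shows that these edges contribute at least $k\cdot\frac{16}{m^2}\sum_p\bar w(p)^2$.

Since $\sum w^2=\sum_{p,\omega}|w(p,\omega)-\bar w(p)|^2+k\sum_p\bar w(p)^2$ and $16/m^2\le 16/9<2\le 2|L|$, we get $E_{Y_K}(w)\ge\frac{16}{m^2}\sum w^2$. So $\lambda_1(Y_K)\ge16/m^2$, and Lemma~\ref{lem:lower} gives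
\begin{equation}\label{eq:low}
\lambda_1(M_K)\ \ge\ \frac1{C_1(1+m^2/16)}\ \ge\ \frac{1}{C_1m^{2}} .
\end{equation}

\subsection*{Upper bound for $\lambda_1(M_H)$}

Here $HL\ne G$ is used: $L$ is not transitive on $H\backslash G$. Let $O\subsetneq H\backslash G$ be an $L$-orbit, and let $w(p,\omega)=1$ if $\omega\in O$ and $w(p,\omega)=0$ otherwise. Then $w$ is constant along all $x_i$-edges, along all $a_\ell$-edges, and along the $y_g$-edges over $p\ne0$, which are loops. It can change only along edges with both endpoints in $\{0\}\times(H\backslash G)$.

Let $Z$ be as in Lemma~\ref{lem:upper}. If $c\in Z$, some path of length at most $R$ starting at $c$ contains an edge along which $w$ changes, so $c$ is within distance $R$ of $\{0\}\times(H\backslash G)$. Every vertex has at most $2r$ neighbors. Hence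
\[
|Z|\le C_3:=[G:H]\,(2r+1)^R,
\]
which is independent of $m$. Let $u$ be the function of Lemma~\ref{lem:upper}, so $\int_{M_H}|\nabla u|^2\le C_2C_3$. It equals $1$ on the tiles in $P\times O$ outside $Z$, and $0$ on the tiles outside $P\times O$ and outside $Z$. Each of these two sets has volume at least $v(m^3-C_3)$. If $a$ is the mean of $u$ and $m^3\ge2C_3$, then
\[
\int_{M_H}(u-a)^2\ge v(m^3-C_3)\big((1-a)^2+a^2\big)\ge\tfrac12v(m^3-C_3)\ge\tfrac14vm^3 .
\]
With \eqref{eq:rayleigh} for $u-a$,
\begin{equation}\label{eq:up}
0<\lambda_1(M_H)\le\frac{4C_2C_3}{v}\,m^{-3}\qquad(m^3\ge2C_3).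
\end{equation}

\subsection*{Conclusion}

By \eqref{eq:low} and \eqref{eq:up},
\[
\frac{\lambda_1(M_H)}{\lambda_1(M_K)}\le\frac{4C_1C_2C_3}{v}\,m^{-1}\longrightarrow0\qquad(m\to\infty).
\]
So for $m$ large, $M_1=M_H$ and $M_2=M_K$ have all the properties claimed in Theorem B. If $M_0$ is the surface of genus $r$ and $q=2$, they satisfy Theorem A: since $0<\lambda_1(M_1)<\lambda_1(M_2)$, the number $\lambda_1(M_1)$ is not an eigenvalue of $M_2$. \qed

\section{Large groups in every dimension: proof of Theorem C}\label{sec:large}

To find a closed hyperbolic manifold with large group we let an arithmetic group act on a tree dual to a family of disjoint hyperplanes. We then find a finite-index subgroup whose quotient graph has more edges than vertices, so that it maps onto a nonabelian free group.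

\subsection*{The group}

Let $n\ge2$ and $f=x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2$. Take $\mathbb H^n$ to be the sheet $x_{n+1}>0$ of $\{f=-1\}$, with the metric induced by $f$. Its geodesics parametrized by arc length are $t\mapsto\cosh t\cdot y+\sinh t\cdot\xi$ with $y\in\mathbb H^n$, $f(\xi)=1$ and $\xi$ orthogonal to $y$ with respect to $f$. So
\begin{equation}\label{eq:geod}
\text{along a geodesic, } x_1=ae^t+be^{-t}\ \text{ with } a,b\in\mathbb R .
\end{equation}
Let $\Theta$ be the group of elements of $O(f;\mathbb Z[\sqrt2])$ preserving $\mathbb H^n$. The Galois conjugate $x_1^2+\dots+x_n^2+\sqrt2\,x_{n+1}^2$ of $f$ is positive definite. Therefore $\Theta$ is a discrete group of isometries of $\mathbb H^n$ with compact quotient \cite{BHC,MT}. For $N\ge1$ let $\Theta(N)=\{\gamma\in\Theta:\gamma\equiv1\bmod N\}$. This is a normal subgroup of finite index in $\Theta$. Put $\Delta=\Theta(3)$.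

\emph{$\Delta$ is torsion-free} (Minkowski). A nontrivial element of finite order has a power of prime order. Identifying $\mathbb Z[\sqrt2]^{n+1}$ with $\mathbb Z^{2n+2}$, it is therefore enough to show that an integral matrix $\gamma\ne1$ with $\gamma\equiv1\bmod3$ satisfies $\gamma^p\ne1$ for all primes $p$. Write $\gamma=1+3^aB$ with $a\ge1$ and $B\not\equiv0\bmod3$, and suppose $\gamma^p=1$. Expanding, $0=p\,3^aB+\binom p2 3^{2a}B^2+\dots+3^{pa}B^p$. If $p\ne3$, reduction mod $3^{2a}$ gives $B\equiv 0\bmod 3^a$, a contradiction. If $p=3$, then $3^{a+1}B=-3^{2a+1}B^2-3^{3a}B^3$. Both $2a+1$ and $3a$ are at least $a+2$, so $B\equiv0\bmod3$, a contradiction.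

Point stabilizers of the discrete group $\Delta$ are finite, hence trivial. So $\Delta$ acts freely and $\mathbb H^n/\Delta$ is a closed hyperbolic manifold. We show that $\Delta$ is large.

\subsection*{Disjoint hyperplanes}

Let $\sigma\in\Theta$ be the reflection $x_1\mapsto-x_1$, with fixed hyperplane $\Pi=\{x_1=0\}$, and let $E=\operatorname{Stab}_\Delta(\Pi)$. Since $\gamma\sigma\gamma^{-1}$ is the reflection in $\gamma\Pi$, we have $E=\{\gamma\in\Delta:\gamma\sigma=\sigma\gamma\}$.

\emph{Two translates of $\Pi$ under $\Delta$ are disjoint or equal} (Millson's argument). Let $\gamma\in\Delta$ and suppose that $z\in\Pi$ and $\gamma z\in\Pi$. As $\Delta$ is normal in $\Theta$, $\gamma'=\sigma\gamma\sigma$ lies in $\Delta$, and $\gamma'z=\sigma\gamma z=\gamma z$. So $\gamma^{-1}\gamma'\in\Delta$ fixes $z$ and is trivial. Thus $\gamma$ commutes with $\sigma$ and $\gamma\Pi=\Pi$. For two translates $\gamma_1\Pi,\gamma_2\Pi$ apply this to $\gamma_1^{-1}\gamma_2$.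

\emph{The translates are locally finite.} If $\gamma\Pi$ meets a compact set, the element $\gamma\sigma\gamma^{-1}$ of the discrete group $\Theta$ fixes a point of that set. There are only finitely many such elements, and $\gamma\sigma\gamma^{-1}$ determines $\gamma\Pi$.

\emph{Elements of $E$ preserve $x_1$.} An element of $E$ commutes with $\sigma=\operatorname{diag}(-1,1,\dots,1)$, so it has the form $\operatorname{diag}(\epsilon,\gamma_0)$. As it preserves $f$, $\epsilon=\pm1$, and $\epsilon\equiv1\bmod3$ gives $\epsilon=1$. In particular $E$ preserves both sides of $\Pi$.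

\subsection*{The tree}

Call the components of $\mathbb H^n\setminus\bigcup_{\gamma\in\Delta}\gamma\Pi$ \emph{regions}. As the translates are closed, disjoint and locally finite, every point of a translate has a small ball around it that meets no other translate and is cut by this one into two halves, each contained in a region. Along the translate, which is connected, the region on a given side is locally constant and hence constant. So each translate borders exactly one region on each of its sides and lies entirely in the closures of these two regions, and no other region has a point of it in its closure. Let $\mathcal T$ be the graph with the regions as vertices and the translates as edges, each translate joining the two regions it borders.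

The graph $\mathcal T$ is connected: a geodesic segment between points of two regions crosses finitely many translates, one at a time. It has no cycles, because removing any edge disconnects it. Indeed, every region lies on one side of a given translate $\gamma\Pi$. Any other translate lies on one side of $\gamma\Pi$ together with the two regions it borders, so it does not join regions on different sides, whereas $\gamma\Pi$ does. So $\mathcal T$ is a tree. The group $\Delta$ acts on it, transitively on edges and without inversions, since $E$ preserves the sides of $\Pi$. Let $A_+,A_-\ge E$ be the stabilizers in $\Delta$ of the two endpoints of the edge $\Pi$.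

The idea of the next lemma is that, if $E$ had finite index in $A_\pm$, the corresponding region would stay within bounded distance of $\Pi$, which leaves no room for another boundary hyperplane.

\begin{lemma}\label{lem:index}
The indices $[A_+:E]$ and $[A_-:E]$ are infinite.
\end{lemma}

\begin{proof}
Let $A$ be one of $A_\pm$, let $\Omega$ be the corresponding region, and let $D_\Omega$ be the side ($\{x_1>0\}$ or $\{x_1<0\}$) of $\Pi$ containing it. Suppose that $[A:E]<\infty$.

We first show that $x_1$ is bounded on $\overline\Omega$. Write $\mathbb H^n=\Delta S$ with $S$ compact. An open ball containing $S$ meets finitely many translates of $\Pi$, and these cut it into finitely many pieces, so it meets only finitely many regions. A region whose closure meets $S$ meets this ball. So $S$ meets only finitely many of the closures $\gamma^{-1}\overline\Omega$ ($\gamma\in\Delta$), say those with $\gamma^{-1}\Omega\in\{\gamma_1^{-1}\Omega,\dots,\gamma_k^{-1}\Omega\}$. If $y=\gamma s\in\overline\Omega$ with $\gamma\in\Delta$, $s\in S$, then $s\in\gamma^{-1}\overline\Omega$, so $\gamma^{-1}\Omega=\gamma_i^{-1}\Omega$ for some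 $i$ and $\gamma\in A\gamma_i$. Hence $\overline\Omega\subset A\cdot\bigcup_i\gamma_iS$. As $E$ has finite index in $A$, also $\overline\Omega\subset E\cdot S'$ with $S'$ compact. Since $E$ preserves $x_1$, the function $x_1$ is bounded on $\overline\Omega$.

Now let $\Pi'$ be a translate of $\Pi$ bordering $\Omega$. Then $\Pi'\subset\overline\Omega$, so $x_1$ is bounded on $\Pi'$. As $n\ge2$, $\Pi'$ contains a complete geodesic, on which $x_1$ has the form \eqref{eq:geod}. Being bounded for $t\to\pm\infty$, it vanishes identically there. So $\Pi'$ meets $\Pi$, and $\Pi'=\Pi$. Every boundary point of $\Omega$ lies on a translate bordering $\Omega$, so the boundary of $\Omega$ is contained in $\Pi$. Thus $\Omega$ is nonempty, open and closed in the connected set $D_\Omega$, and therefore $\Omega=D_\Omega$. But $x_1$ is unbounded on $D_\Omega$, a contradiction.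
\end{proof}

\subsection*{A finite quotient and a free quotient}

We need only that the indices are at least $3$, but we need this in a finite quotient of $\Delta$. The description of $E$ as the centralizer of $\sigma$ in $\Delta$ makes this possible.

By Lemma~\ref{lem:index} choose three elements of $A_+$ in distinct left cosets of $E$, and three elements of $A_-$ likewise. Let $\delta_1,\dots,\delta_k\in\Delta\setminus E$ be the elements $a^{-1}b$, where $a\ne b$ are two of the three elements chosen in the same $A_\pm$. Since $\delta_i$ does not commute with $\sigma$, the matrix $\sigma\delta_i\sigma\delta_i^{-1}-1$ is nonzero. So for a large multiple $N$ of $3$ none of these matrices is divisible by $N$, that is, $\sigma\delta_i\sigma\delta_i^{-1}\notin\Theta(N)$ for all $i$. Note that $\Theta(N)\le\Delta$, and let $\rho:\Delta\to\Delta/\Theta(N)$ be the projection.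

Suppose $\rho(\delta_i)\in\rho(E)$. Then $\delta_i=e\eta$ with $e\in E$ and $\eta\in\Theta(N)$. As $\sigma$ commutes with $e$ and $\Theta(N)$ is normal in $\Theta$,
\[
\sigma\delta_i\sigma\delta_i^{-1}=e\,(\sigma\eta\sigma)\,\eta^{-1}e^{-1}\in\Theta(N),
\]
a contradiction. So the three chosen cosets in each of $A_\pm$ remain distinct, and
\[
[\rho(A_+):\rho(E)]\ge3,\qquad[\rho(A_-):\rho(E)]\ge3 .
\]

The group $\Theta(N)$ acts on $\mathcal T$ without inversions. Let $\mathcal G=\Theta(N)\backslash\mathcal T$, a connected graph. The edges of $\mathcal T$ correspond to $\Delta/E$, so $\mathcal G$ has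
\[
\nu=|\rho(\Delta)|/|\rho(E)|
\]
edges. Every vertex of $\mathcal T$ is $\Delta$-equivalent to one of the endpoints of $\Pi$, whose orbits correspond to $\Delta/A_+$ and $\Delta/A_-$. So $\mathcal G$ has at most
\[
\frac{|\rho(\Delta)|}{|\rho(A_+)|}+\frac{|\rho(\Delta)|}{|\rho(A_-)|}\le\frac{2}{3}\,\nu
\]
vertices. Hence $\pi_1(\mathcal G)$ is free of rank at least $\nu-\frac23\nu+1>1$, that is, of rank at least $2$. A group acting without inversions on a tree surjects onto the fundamental group of the quotient graph \cite[I.5.4]{Serre}. Therefore $\Theta(N)$ surjects onto $\pi_1(\mathcal G)$ and so onto $F_2$. Since $\Theta(N)$ has finite index in $\Delta$, the group $\Delta=\pi_1(\mathbb H^n/\Delta)$ is large. The last statement of Theorem C follows from Theorem B, applied to the manifold $\mathbb H^n/\Delta$ with any $q$ and with $\varepsilon=1$. \qed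

\begin{thebibliography}{9}

\bibitem{Agol}
I. Agol, \emph{The virtual Haken conjecture}, Doc. Math. 18 (2013).

\bibitem{BHC}
Borel and Harish-Chandra, Ann. of Math. 75 (1962).

\bibitem{LMNR}
Christopher J. Leininger, D. B. McReynolds, Walter D. Neumann, and Alan W. Reid, \emph{Length and eigenvalue equivalence}, arXiv:math/0606343 (2006).

\bibitem{MT}
Mostow and Tamagawa, Ann. of Math. 76 (1962).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}

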